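# Positive coefficients in the tails of a theta series

## 1. The positivity theorem

Throughout, $q$ is a formal variable, $(a)_\infty=(a;q)_\infty=\prod_{j\ge0}(1-aq^j)$, and $(a)_c=(a)_\infty/(aq^c)_\infty$ for $c\in\mathbb Z$. For $c\ge0$ this is the finite product $(a)_c=\prod_{j=0}^{c-1}(1-aq^j)$. For integers $k,d\ge1$ define $\mathscr L^d_{k,n}(z)$, $n\ge0$, by
$$
\sum_{n\ge0}\mathscr{L}_{k,n}^{d}(z)q^{n}
=\frac{(-1)^kq^{-k(k+1)/2}}{(z)_{d+1}(z^{-1}q)_d}\sum_{j\ge k}(-1)^jq^{j(j+1)/2}z^{-j}(1-z^{2j+1}),\tag{1}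
$$
and write $\mathscr L^d_{k,n}(z)=\sum_{m\in\mathbb Z}J^d_{k,n}(m)z^m$. Section 2 shows that (1) is the same as
$$
\sum_{n\ge0}\mathscr L^d_{k,n}(z)q^n=P_d\sum_{j\ge0}(-1)^jq^{e_j}\chi_{k+j}(z),\tag{2}
$$
$$
P_d=\prod_{i=1}^d\frac1{(1-zq^i)(1-q^i/z)},\qquad e_j=jk+\frac{j(j+1)}2,\qquad \chi_K(z)=\sum_{i=-K}^{K}z^i .
$$
Formula (2) makes sense for all integers $k,d\ge0$ and also for $d=\infty$; we take it as the definition there.

**Theorem 1.**

(a) For all integers $k\ge1$, $d\ge2$, $n\ge0$: $J^d_{k,n}(m)=0$ for $|m|>n+k$, and $J^d_{k,n}(m)>0$ for all integers $-n-k\le m\le n+k$.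

(b) Let $k,d\ge0$ be integers, or $d=\infty$. The statement "for all $n\ge0$, $J^d_{k,n}(m)>0$ whenever $|m|\le n+k$" holds if and only if $k\ge1$ and $d\ge2$. For $k\ge1$, $d\ge2$ one has moreover $J^d_{k,n}(m)\ge J^2_{k,n}(m)\ge1$ for $|m|\le n+k$, and $J^d_{k,n}(\pm(n+k))=1$.

(c) For fixed $k\ge1$ and $m$, $J^2_{k,n}(m)=\frac{k}{24}n^2+O_{k,m}(n^{3/2})$.

Part (a) is posed as a prove-or-disprove question from Nian Hong Zhou, "Positivity and tails of Jacobi theta series", arXiv:2607.10968 (2026). The proof goes through an exact formula for $d=2$, Theorem 2 in Section 6.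

In plain words: take the tail, starting at index $k$, of an alternating theta-type series; divide by $(z)_{d+1}(z^{-1}q)_d$; normalize the leading power of $q$. The numerator has signs $\pm$, yet every coefficient that is not zero for a trivial reason is claimed to be positive as soon as $d\ge2$.

## 2. Unpacking the generating function, and small cases

**From (1) to (2).** We have $(z)_{d+1}=(1-z)\prod_{i=1}^d(1-zq^i)$, and
$$z^{-K}\frac{1-z^{2K+1}}{1-z}=z^{-K}(1+z+\dots+z^{2K})=\chi_K(z).$$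
Put $K=k+j$. Then $\frac{K(K+1)-k(k+1)}2=kj+\frac{j(j+1)}2=e_j$, and the sign is $(-1)^{k+K}=(-1)^j$. This is (2). For instance $\chi_1=z^{-1}+1+z$, and for $k=1$ the exponents are $e_0,e_1,e_2,e_3=0,2,5,9$. Note $e_1=k+1$ and $e_2=2k+3$ in general. Everything in (2) is invariant under $z\to1/z$, so $J^d_{k,n}(-m)=J^d_{k,n}(m)$.

**Vanishing and the boundary value** (the support claim in (a) and the last claim of (b)). Let $k\ge1$. In $P_d$ a monomial $z^lq^w$ occurs only if $|l|\le w$. So the $j$-th term of (2) contributes to $z^mq^n$ only if $|m|\le k+j+n-e_j$. Now $e_j-j=jk+\frac{j(j-1)}2\ge0$, with equality only for $j=0$. Hence $J^d_{k,n}(m)=0$ for $|m|>n+k$, and at $|m|=n+k$ only $j=0$ contributes. For $m=n+k$ this contribution is $[z^nq^n]P_d$, which is $1$ for $d\ge1$, because a monomial whose $z$-exponent equals its $q$-exponent can use only the factor $\frac1{1-zq}$. By symmetry the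 value at $m=-(n+k)$ is also $1$.

**By hand: $k=1$, $d=2$.** Expanding $P_2$,
$$P_2=1+(z+z^{-1})q+\chi_2\,q^2+(z^3+z^2+z+2+z^{-1}+z^{-2}+z^{-3})q^3+\cdots,$$
with $q^4$-coefficient $z^4+z^3+2z^2+2z+2+2z^{-1}+2z^{-2}+z^{-3}+z^{-4}$. For $n\le4$ only $\chi_1-q^2\chi_2$ matters in (2). So $\mathscr L_{1,0}=\chi_1$, $\mathscr L_{1,1}=(z+z^{-1})\chi_1$, $\mathscr L_{1,2}=\chi_2\chi_1-\chi_2$, and so on. The coefficients are:

| $n$ | $J^2_{1,n}(m)$ for $m=0,1,2,\dots,n+1$ |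
|---|---|
| 0 | 1, 1 |
| 1 | 2, 1, 1 |
| 2 | 2, 2, 1, 1 |
| 3 | 2, 2, 2, 1, 1 |
| 4 | 1, 2, 2, 2, 1, 1 |

Look at $n=4$, $m=0$: the coefficient is $6-5=1$. The central coefficient is as small as it can be, so the theorem has no slack, and a proof must be careful for small parameters.

**Why $k\ge1$ and $d\ge2$ are needed** ("only if" in (b)).

- $k=0$. At $n=1$, $m=0$: the terms $j=0,1$ give $[z^0q^1]P_d-[z^0]\chi_1$. Since $[q^1]P_d$ is $z+z^{-1}$ for $d\ge1$ and $0$ for $d=0$, the coefficient is $-1$.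
- $k\ge1$, $d=0$. Here $P_0=1$ and $e_1=k+1\ge2$, so $\mathscr L^0_{k,1}=0$.
- $k\ge1$, $d=1$. Expanding $\frac1{(1-zq)(1-q/z)}$, $[z^lq^n]P_1$ is $1$ if $|l|\le n$ and $l\equiv n\pmod 2$, and $0$ otherwise. Take $n=2k+2<e_2$ and $m=0$. Only $j=0,1$ contribute, and
$$J^1_{k,2k+2}(0)=\#\{|l|\le k:\ l\text{ even}\}-\#\{|l|\le k+1:\ l\equiv k+1\ (\mathrm{mod}\ 2)\}\le(k+1)-(k+2)<0 .$$

## 3. Reduction to $d=2$, and counting by charge and weight

**Reduction.** For $d\ge2$, including $d=\infty$, $P_d=P_2\prod_{i=3}^d\frac1{(1-zq^i)(1-q^i/z)}$. The extra product has nonnegative coefficients and its $z^0q^0$-coefficient is $1$. So once $J^2_{k,n}(m)\ge0$ is known everywhere, $J^d_{k,n}(m)\ge J^2_{k,n}(m)$ follows. The coefficients are integers, so positive means $\ge1$. It therefore remains to prove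
$$J^2_{k,n}(m)>0\qquad\text{for }k\ge1,\ 0\le m\le n+k .$$

From now on $d=2$, $k\ge1$, $m\ge0$ are fixed, $J_n=J^2_{k,n}(m)$, and
$$s=m-k,\qquad \kappa=k-m=-s,\qquad [k]=1+q+\dots+q^{k-1}.$$
We need $J_n>0$ for $n\ge\max(0,s)$. For a Laurent series $X$ in $q$, $X(n)$ or $X_n$ is its coefficient of $q^n$, and $X\succeq Y$ means $X(n)\ge Y(n)$ for all $n$.

**Definition.** A *vector* is $(a_1,a_2,b_1,b_2)\in\mathbb Z_{\ge0}^4$. Its *charge* is $a_1+a_2-b_1-b_2$ and its *weight* is $a_1+2a_2+b_1+2b_2$. Let $f_l(n)$ be the number of vectors of charge $l$ and weight $n$.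

Expanding $P_2=\frac{1}{(1-zq)(1-zq^2)(1-q/z)(1-q^2/z)}$ shows $f_l(n)=[z^lq^n]P_2$, and $f_l=\sum_nf_l(n)q^n=f_{-l}$. Example: charge $0$, weight $3$ has the two vectors $(1,0,0,1)$ and $(0,1,1,0)$, so $f_0(3)=2$. With
$$F_K=\sum_{l=m-K}^{m+K}f_l,\qquad\text{(2) becomes}\qquad J_n=\sum_{j\ge0}(-1)^jF_{k+j}(n-e_j).\tag{3}$$

**Lemma 1.**
(i) If $w\ge2$ then $f_l(y+w)\ge f_l(y)$ for all $l,y$.
(ii) $f_l(n)>0$ if and only if $|l|\le n$ and $(l,n)\ne(0,1)$.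
(iii) If $n\ge0$ and $0\le m\le n+k$, then $F_k(n)>0$.

*Proof.* (i) There is a vector of charge $0$ and weight $w$: $(\frac w2,0,\frac w2,0)$ for even $w$, and $(\frac{w-1}2,0,\frac{w-3}2,1)$ for odd $w$. Adding it is injective.

(ii) Necessity is clear, since $|{\rm charge}|\le{\rm weight}$ and the weight-$1$ vectors have charge $\pm1$. For sufficiency let $l\ge0$ and start from $(l,0,0,0)$, of weight $l$. If $n=l$ we are done; if $n-l\ge2$ use (i); if $n-l=1$ and $l\ge1$ use $(l-1,1,0,0)$.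

(iii) We need $l$ with $|l-m|\le k$ and $f_l(n)>0$. Take $l=n$ if $m>n$; $l=1$ if $(m,n)=(0,1)$; $l=m$ otherwise. $\square$

Since $e_1=k+1$, only $j=0$ is present in (3) when $n\le k$:
$$J_n=F_k(n)>0\qquad\text{for }0\le n\le k,\ 0\le m\le n+k.\tag{4}$$

**A closed form for $f_l$, $l\ge0$.** Let $p_3,\ p,\ Q,\ p_4$ denote the series (and, with an argument, their coefficients)
$$p_3=\tfrac1{(1-q)(1-q^2)(1-q^3)},\quad p=\tfrac1{(1-q^2)(1-q^3)(1-q^4)},\quad Q=\tfrac1{(1-q)(1-q^3)(1-q^4)},\quad p_4=\tfrac1{(1-q)(1-q^2)(1-q^3)(1-q^4)}.$$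

**Lemma 2.** For $l\ge0$,
$$f_l=q^l\,p_3-q^{2l+1}Q.\tag{5}$$

*Proof.* Let $N=b_1+b_2$, so $a_1+a_2=l+N$. The sum of $q^{x_1+2x_2}$ over $x_1+x_2=r$ is $q^r\frac{1-q^{r+1}}{1-q}$. Hence
$$f_l=\sum_{N\ge0}\frac{q^{l+2N}(1-q^{l+N+1})(1-q^{N+1})}{(1-q)^2}=\frac{q^l}{(1-q)^2}\Big[\frac1{1-q^2}-\frac q{1-q^3}-\frac{q^{l+1}}{1-q^3}+\frac{q^{l+2}}{1-q^4}\Big].$$
The first two terms combine: $\frac1{1-q^2}-\frac q{1-q^3}=\frac{1-q}{(1-q^2)(1-q^3)}$, which gives $q^lp_3$. For the last two, $\frac{-q}{1-q^3}+\frac{q^2}{1-q^4}=\frac{-q(1-q)}{(1-q^3)(1-q^4)}$, which gives $-q^{2l+1}Q$. $\square$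

The first values, which also follow by listing vectors:

| $n$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|---|
| $f_0(n)$ | 1 | 0 | 1 | 2 | 2 | 2 | 4 | 4 | 5 |
| $f_1(n)$ | 0 | 1 | 1 | 1 | 2 | 3 | 3 | 4 | 5 |
| $f_2(n)$ | 0 | 0 | 1 | 1 | 2 | 2 | 3 | 4 | 5 |

## 4. Pairing consecutive terms: where it works and where it turns negative

The natural first attempt on the alternating sum (3) is to pair $j=0$ with $j=1$, $j=2$ with $j=3$, and so on, and to inject the vectors counted by the negative term into those counted by the positive one. When only the first pair is present this works, and we shall need it.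

**Lemma 3.** If $0\le m\le k-2$ and $0\le n\le 2k$, then $J_n>0$.

*Proof.* By (4) let $k+1\le n\le2k$. Put $h=k+1\ge3$ and $y=n-h$, so $0\le y\le k-1$. As $n<e_2=2k+3$, $J_n=F_k(n)-F_{k+1}(y)$.

The range of $F_{k+1}$ exceeds that of $F_k$ by the two charges $m+k+1$ and $m-k-1=-(\kappa+1)$. Since $m+k+1>y$, $f_{m+k+1}(y)=0$. So
$$F_{k+1}(y)=\sum_{l=m-k}^{m+k}f_l(y)+f_{\kappa+1}(y).$$
By Lemma 1(i), $f_l(n)\ge f_l(y)$ for every $l$. The extra term is absorbed by the charge $l=y+1$. That charge lies in the range, because $m-k<1\le y+1\le k\le m+k$, and it is free, because $f_{y+1}(y)=0$. We claim $f_{\kappa+1}(y)\le f_{y+1}(n)$. If the left side is nonzero then $y\ge\kappa+1$. Add $y-\kappa$ to $a_1$: the charge becomes $y+1$ and the weight $y+(y-\kappa)$. Then add a fixed charge-$0$ vector of weight $h-(y-\kappa)\ge k+1-(k-1)+2=4$. The total weight is $y+h=n$, and the map is injective. So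 $F_k(n)\ge F_{k+1}(y)$.

The inequality is strict. Take $l=y$, which is in range and different from $y+1$. Charge equal to weight forces $a_2=b_1=b_2=0$, so $f_y(y)=1$. But $f_y(y+h)\ge2$: to $(y,0,0,0)$ add, if $h$ is odd, either $(1,0,0,1)$ or $(0,1,1,0)$, plus $\frac{h-3}2(1,0,1,0)$; if $h$ is even (so $h\ge4$), either $(0,1,0,1)$ or $(2,0,2,0)$, plus $\frac{h-4}2(1,0,1,0)$. $\square$

**The failure.** Take $k=1$, $m=0$, $n=8$. From the table,
$$F_1(8)=f_0(8)+2f_1(8)=15,\qquad F_2(6)=f_0(6)+2f_1(6)+2f_2(6)=16,$$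
so the first pair contributes $-1$. No injection can exist. The coefficient is rescued by the next term: $F_3(3)=8$ and $J_8=15-16+8=7$. This is no accident of small numbers. Section 6 shows $p_3(n)=\frac{n^2}{12}+O(n)$ and $Q(n)=\frac{n^2}{24}+O(n)$. By (5), then, $f_l(n)=\frac{n^2}{24}+O(n)$ for each fixed $l$, and
$$F_k(n)-F_{k+1}(n-k-1)=\frac{(2k+1)-(2k+3)}{24}n^2+O(n)=-\frac{n^2}{12}+O(n).$$
For every $k$ and $m$ the first pair is eventually negative: the second window of charges is wider by two, and for large $n$ the delay $e_1$ does not compensate. The whole alternating sum has to be evaluated at once.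

## 5. The exact formula for $d=2$

**What makes the sum computable.** Suppose (5) held for all $l\in\mathbb Z$. Then $F_K$ would be a combination of two geometric progressions, and the alternating sum with weights $q^{e_{K-k}}$ would telescope. But (5) fails for negative $l$. At $l=-2$ its right side is $q^{-2}p_3-q^{-3}Q$, which contains $-q^{-3}$, while $f_{-2}=f_2$ has no negative powers. So we pretend that (5) holds for every $l$, sum, and pay separately for the error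
$$\delta_l=f_l-q^lp_3+q^{2l+1}Q\in\mathbb Q((q)),\qquad \delta_l=0\text{ for }l\ge0 .$$
The error turns out to be a Gaussian binomial coefficient, and it is small.

**Textbook facts.** The Gaussian binomial $\binom{a}{b}_q=\prod_{t=1}^b\frac{1-q^{a-b+t}}{1-q^t}$ is a polynomial. We write $G_i=\binom{i+4}4_q$ for $i\ge0$. It is the generating function of partitions with at most $4$ parts, each part at most $i$; it has degree $4i$; replacing each of the four parts $x$ by $i-x$ shows that it is palindromic. Examples: $G_0=1$, $G_1=1+q+q^2+q^3+q^4$, $G_2=1+q+2q^2+2q^3+3q^4+2q^5+2q^6+q^7+q^8$. Also $\sum_{r\ge0}\binom{r+4}4_qx^r=\prod_{t=0}^4\frac1{1-xq^t}$. In other words, if $h_r$ is the complete homogeneous symmetric polynomial of degree $r$ (the sum of all monomials of degree $r$), then $h_r(1,q,q^2,q^3,q^4)=\binom{r+4}4_q$.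

**Theorem 2.** For $k\ge1$ and $m\ge0$, $\sum_nJ_nq^n=M+C$ in $\mathbb Q((q))$, where
$$M=q^s[k]\,p\,W,\qquad W=1+q+q^2+q^3-q^{s+1}+q^m-q^{m+1}-q^{m+k+1},$$
$$C=\sum_{K\ge\max(k,m+2)}(-1)^{K-k}q^{c_K}\binom{K-m+2}{4}_q,\qquad c_K=e_{K-k}+1-2(K-m).$$

*Proof.*

**Step 1: compute the errors $\delta_l$.** Work with two-sided series $\sum_{l\in\mathbb Z}x_lz^l$, $x_l\in\mathbb Q((q))$. These may be multiplied by Laurent polynomials in $z$, though not by each other. Let $D=(1-zq)(1-zq^2)(1-\frac qz)(1-\frac{q^2}z)$. Then $D\sum_lf_lz^l=1$. The series $\sum_lq^lz^l$ is killed by $1-zq$, and $\sum_lq^{2l}z^l$ by $1-zq^2$, so both are killed by $D$. Hence $U=\sum_l\delta_lz^l=\sum_{l<0}\delta_lz^l$ satisfies $DU=1$. Since $U$ is a power series in $z^{-1}$, we may divide by $D$ in $\mathbb Q((q))((z^{-1}))$. Writing $1-zq=-zq(1-q^{-1}z^{-1})$ and $1-zq^2=-zq^2(1-q^{-2}z^{-1})$,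
$$U=\frac{z^{-2}q^{-3}}{(1-q^{-1}z^{-1})(1-q^{-2}z^{-1})(1-qz^{-1})(1-q^2z^{-1})}.$$
For instance $\delta_{-1}=0$ and $\delta_{-2}=q^{-3}$.

**Step 2: sum the errors over the window.** The error part of $F_K$ is $\sum_{l=m-K}^{-1}\delta_l$. Multiplying by $\frac1{1-z^{-1}}$ forms partial sums, so with $L=K-m$
$$\sum_{l=-L}^{-1}\delta_l=[z^{-L}]\frac U{1-z^{-1}}=q^{-3}h_{L-2}(q^{-2},q^{-1},1,q,q^2)=q^{-3-2(L-2)}\binom{L+2}4_q=q^{1-2L}\binom{L+2}4_q,$$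
and this is $0$ for $L<2$.

**Step 3: write $F_K$.** Summing the two progressions over $m-K\le l\le m+K$,
$$F_K=p_3\,q^{m-K}\frac{1-q^{2K+1}}{1-q}-qQ\,q^{2m-2K}\frac{1-q^{4K+2}}{1-q^2}+q^{1-2(K-m)}\binom{K-m+2}4_q,$$
where the last term is absent if $K-m<2$. By (3), $\sum_nJ_nq^n=\sum_{K\ge k}(-1)^{K-k}q^{e_{K-k}}F_K$. Since $e_{K-k}-2K\to\infty$, each of the three resulting sums converges in $\mathbb Q((q))$. The third one is $C$.

**Step 4: telescope the first sum.** Let $\tau_K=(-1)^{K-k}q^{e_{K-k}-K}$. Because $e_{K+1-k}-e_{K-k}=K+1$, the exponent of $\tau_{K+2}$ is $e_{K-k}+(K+1)+(K+2)-(K+2)=e_{K-k}+K+1$. So $\tau_K(1-q^{2K+1})=\tau_K-\tau_{K+2}$, and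
$$\sum_{K\ge k}\tau_K(1-q^{2K+1})=\tau_k+\tau_{k+1}=q^{-k}-1=q^{-k}(1-q^k).$$
The first sum is therefore $q^{m-k}\frac{1-q^k}{1-q}p_3=q^s[k](1+q+q^2+q^3)p$, using $p_3=\frac{1-q^4}{1-q}p$.

**Step 5: telescope the second sum.** Let $\sigma_K=(-1)^{K-k}q^{e_{K-k}-2K}$. The exponent of $\sigma_{K+4}$ is $e_{K-k}+(4K+10)-2K-8=e_{K-k}+2K+2$, so $\sigma_K(1-q^{4K+2})=\sigma_K-\sigma_{K+4}$. The sum is $\sigma_k+\sigma_{k+1}+\sigma_{k+2}+\sigma_{k+3}$. With $e_1=k+1$, $e_2=2k+3$, $e_3=3k+6$ this equals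
$$q^{-2k}-q^{-k-1}+q^{-1}-q^{k}=q^{-2k}(1-q^{k-1}+q^{2k-1}-q^{3k})=q^{-2k}(1-q^k)(1-q^{k-1}+q^k+q^{2k}).$$
Since $\frac{Q}{1-q^2}=\frac{p}{1-q}$, the second sum is $-q^{2s+1}[k]\,p\,(1-q^{k-1}+q^k+q^{2k})$, that is, $q^s[k]p$ times $-q^{s+1}+q^{m}-q^{m+1}-q^{m+k+1}$. Adding Step 4 gives $M$. $\square$

**A check.** For $k=1$, $m=0$ we have $s=-1$, $W=1+q^3$, $M=q^{-1}(1+q^3)p$, and $C=-q^{-1}G_0+G_1-q^2G_2+q^5G_3-\cdots$. At $q^{-1}$: $1-1=0$. At $q^0$: $M_0=p(1)=0$ and $G_1(0)=1$, total $1$. At $q^4$: $M_4=p(5)+p(2)=2$ and $C_4=G_1(4)-G_2(2)=1-2$, total $1$. These agree with Section 2.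

**Indexing of $C$.** Write $K=m+2+i$ with $i\ge i_0:=\max(0,\kappa-2)$, and $\gamma_i=c_{m+2+i}$. The $i$-th term of $C$ is $(-1)^{s+2+i}q^{\gamma_i}G_i$ and lives on the *window* $[\gamma_i,\gamma_i+4i]$. Since $c_{K+1}-c_K=(K+1)-2=K-1$,
$$\gamma_{i+1}-\gamma_i=m+1+i,\qquad \gamma_{i+2}-\gamma_i=2m+2i+3,\qquad \gamma_{i+4}-\gamma_i=4m+4i+10.\tag{6}$$
Call $i$ **harmful** if $s+i$ is odd and **helpful** if $s+i$ is even. Let $H_n=\sum_{i\text{ harmful}}G_i(n-\gamma_i)$. Then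
$$J_n\ge M_n-H_n.\tag{7}$$
From here the plan is to bound $M_n$ below by something quadratic in $n$, and $H_n$ above by something cubic in the largest active index $I$. As $n$ is at least of the order of $I^2/2$, a quartic in $I$ competes with a cubic, and finitely many small cases are done by hand.

## 6. Partitions into parts at most $4$

We have $p_3=(1+q+q^2+q^3)p$, $Q=(1+q)p$, $p_4(n)-p_4(n-1)=p(n)$, and $p_4(n)=p_4(n-4)+p_3(n)$.

**Parts at most 3.** We have $(1-q^6)p_3=\frac{1+q^3}{(1-q)(1-q^2)}=\frac{1-q+q^2}{(1-q)^2}$, whose $q^n$-coefficient is $n$ for $n\ge1$. So $p_3(n)-p_3(n-6)=n$ for $n\ge1$. The first values of $p_3$ are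
$$p_3(0..12)=1,1,2,3,4,5,7,8,10,12,14,16,19 .$$
Since $\frac{(n+3)^2-(n-3)^2}{12}=n$,
$$p_3(n)=\frac{(n+3)^2}{12}+\rho(n)\quad(n\ge-5),\tag{8}$$
where $\rho$ has period $6$ with values $\frac14,-\frac13,-\frac1{12},0,-\frac1{12},-\frac13$ at $n\equiv0,1,\dots,5$. (For $-5\le n\le-1$ the right side is $0$, as it should be.) Hence
$$p_3(n)\ge\frac{(n+3)^2-4}{12}\ (n\ge-5),\qquad p_3(n)\le\frac{(n+3)^2+3}{12}\ (n\in\mathbb Z).\tag{9}$$

**Parts 2, 3, 4.** The number of $3$'s has the parity of $n$. Removing one $3$ if $n$ is odd, pairing the remaining $3$'s into $6$'s and halving, we get $p(2j)=p_3(j)$ and $p(2j+1)=p_3(j-1)$. With (9), for all $v\in\mathbb Z$,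
$$p(v)\le\frac{(v+6)^2+12}{48}\ (v\text{ even}),\qquad p(v)\le\frac{(v+3)^2+12}{48}\ (v\text{ odd}).\tag{10}$$
Every $h\ge2$ is a sum of $2$'s and $3$'s; adding these parts gives $p(n)\ge p(n-h)$ for $h=0$ or $h\ge2$. Also $p(n)\ge1$ for $n\ge0$, $n\ne1$.

**Definition.** We say that **$q^a$ dominates $q^b$** if $b-a=0$ or $b-a\ge2$; then $q^ap\succeq q^bp$. For example $q^2$ dominates $q^4$, but $1$ does not dominate $q$: $p(0)=1$, $p(1)=0$, so $p-qp$ has coefficient $-1$ at $q^1$.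

If $W$ is $W'$ plus some differences $q^a-q^b$ with $q^a$ dominating $q^b$, then $M=q^s[k]pW\succeq q^s[k]pW'$. We then say that $W$ *leaves* $W'$.

**The series $Q$.** It is nondecreasing, because of the factor $\frac1{1-q}$. From $Q=(1+q)p$ and (8), for $j\ge0$,
$$Q(2j)=p_3(j)+p_3(j-2)=\tfrac{(2j+4)^2}{24}+\tfrac16+\rho(j)+\rho(j-2),$$
$$Q(2j+1)=p_3(j)+p_3(j-1)=\tfrac{(2j+5)^2}{24}+\tfrac1{24}+\rho(j)+\rho(j-1).$$
For $j\equiv0,\dots,5$ the sum $\rho(j)+\rho(j-2)$ is $\frac16,-\frac23,\frac16,-\frac13,-\frac16,-\frac13$, and $\rho(j)+\rho(j-1)\in\{-\frac1{12},-\frac5{12}\}$. Hence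
$$\frac{(n+4)^2}{24}-\frac12\le Q(n)\le\frac{(n+4)^2}{24}+\frac13\qquad(n\ge0),\tag{11}$$
$$Q(0..15)=1,1,1,2,3,3,4,5,6,7,8,9,11,12,13,15 .$$

**Parts at most 4.** $p_4(0..10)=1,1,2,3,5,6,9,11,15,18,23$, $p_4(12)=34$, $p_4(16)=64$, and $p_4$ is nondecreasing. We need two inequalities. First, for $u,u'\ge0$,
$$p_4(u)+p_4(u')\le p_4(u+u')+1.\tag{12}$$
If $u'\ne1$, then $p_4(u+u')-p_4(u')=\sum_{j=1}^up(u'+j)\ge\sum_{j=1}^up(j)=p_4(u)-1$. If $u'=1$, (12) says $p_4(u)\le p_4(u+1)$. Second,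
$$p_4(2I)\le\beta(I):=\tfrac1{18}\big(I+\tfrac52\big)^3\qquad(I\ge1).\tag{13}$$
Indeed by (8), $p_4(2I)-p_4(2I-4)=p_3(2I)=\frac{I^2+3I}3+c_I$ with $c_I=1$ if $3\mid I$ and $c_I=\frac23$ otherwise, while $\beta(I)-\beta(I-2)=\frac{I^2+3I}3+\frac{31}{36}$. Over three steps of size $2$ the index runs through all residues mod $3$, so $\beta$ gains $3\cdot\frac{31}{36}-\frac73=\frac14>0$ on $p_4$. It is therefore enough to check $I=1,\dots,6$: $p_4(2I)=2,5,9,15,23,34$ against $\beta(I)\approx2.38,\,5.06,\,9.24,\,15.25,\,23.43,\,34.1$. (For $I=0$, (13) is false: $\beta(0)<1$.)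

For later comparisons, if $n\ge x\ge0$ and $I\ge1$,
$$72\,Q(n)\ge3(x+4)^2-36,\qquad 72\,\beta(I)=4I^3+30I^2+75I+62.5.\tag{14}$$

## 7. Sparse windows: how large the correction can be

**Lemma 4.** Fix one of the two classes of indices (harmful or helpful), let $S_n=\sum G_i(n-\gamma_i)$ over the class, and let $I$ be the largest index of the class with $\gamma_I\le n$ (if there is none, $S_n=0$). Only $I$ and $I-2$ can contribute to $S_n$, and:

(a) $S_n\le p_4(2I)$.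

(b) If $I-2$ does not contribute, $S_n\le p_4\big(\min(n-\gamma_I,\ \gamma_I+4I-n)\big)$, read as $0$ if an argument is negative.

(c) If $I-2$ contributes, $S_n\le p_4(\omega)+1$, where $\omega=\gamma_{I-2}+4(I-2)-\gamma_I$ is the length of the overlap of the two windows.

*Proof.* By (6), $\gamma_i$ and $\gamma_i+4i$ increase with $i$, and $\gamma_{i+4}>\gamma_i+4i$. So the windows of $I-4$ and of smaller indices end before $\gamma_I\le n$. Larger indices of the class start after $n$. The class has step $2$, so only $I,I-2$ remain.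

Partitions with at most $4$ parts correspond by conjugation to partitions with parts at most $4$. With the symmetry of $G_i$ this gives $G_i(e)\le p_4(\min(e,4i-e))\le p_4(2i)$. This proves (b), and (a) when $I-2$ does not contribute.

Now suppose $i=I-2$ contributes, and put $u=\gamma_i+4i-n\ge0$, $u'=n-\gamma_I\ge0$. Then $G_i(n-\gamma_i)\le p_4(u)$ and $G_I(n-\gamma_I)\le p_4(u')$, and $u+u'=\omega=4i-(2m+2i+3)=2i-2m-3$. By (12), $S_n\le p_4(\omega)+1$. Finally $p_4(\omega)+1\le p_4(2i-3)+1\le p_4(2i+4)=p_4(2I)$, since $p_4(2i+4)-p_4(2i+3)=p(2i+4)\ge1$. $\square$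

From now on $I$ always refers to the harmful class. If $I\ge1$, then $H_n\le p_4(2I)\le\beta(I)$.

## 8. The range $m\ge k-1$

Here $s\ge-1$, so $i_0=0$. From (6) and $\gamma_0=c_{m+2}=e_{s+2}-3$,
$$\gamma_i=E+im+\frac{i(i+1)}2,\qquad E=\frac{(s+2)(2k+s+3)}2-3 .$$

### 8.1. $s\ge1$

**Step 1: $M\succeq q^sQ$.** It suffices that $W$ leaves $1+q$, since then $M\succeq q^s[k](1+q)p=q^s[k]Q\succeq q^sQ$.

- $s\ge3$: here $m\ge4$, and $q^2,q^3,q^m$ dominate $q^{s+1},q^{m+1},q^{m+k+1}$ respectively.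
- $s=2$: $W=1+q+q^2+q^{k+2}-q^{k+3}-q^{2k+3}$. Here $q^2$ dominates $q^{k+3}$ and $q^{k+2}$ dominates $q^{2k+3}$.
- $s=1$: $W=1+q+q^3+q^{k+1}-q^{k+2}-q^{2k+2}$. For $k\ge3$, $q^3$ dominates $q^{k+2}$ and $q^{k+1}$ dominates $q^{2k+2}$. For $k=1$, $W=1+q+q^2-q^4$, and $q^2$ dominates $q^4$. For $k=2$, $W=1+q+2q^3-q^4-q^6$; here $q$ dominates $q^4$ and $q^3$ dominates $q^6$, leaving $1+q^3$ instead, and directly $M\succeq q(1+q)(1+q^3)p=q(1+q^3)Q\succeq qQ$.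

**Step 2: compare.** Let $n\ge s$. If no harmful $\gamma_i\le n$, then $J_n\ge Q(n-s)\ge1$. Otherwise $E-s=\frac{s^2+3s}2+ks+2k\ge5$ and $m\ge2$, so $n-s\ge\gamma_I-s\ge\frac{I^2}2+\frac{5I}2+5$. For $I=0$: $M_n\ge Q(n-s)\ge\frac{81}{24}-\frac12=2.875>1=p_4(0)\ge H_n$. For $I\ge1$, by (14),
$$72M_n\ge3\big(\tfrac{I^2}2+\tfrac{5I}2+9\big)^2-36=0.75I^4+7.5I^3+45.75I^2+135I+207>72\beta(I),$$
coefficient by coefficient. So $J_n>0$.

### 8.2. $s=0$, that is $m=k$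

Now $E=2k$, the harmful $i$ are odd, and $W=1+q^2+q^3+q^k-q^{k+1}-q^{2k+1}$.

**Step 1: $k\ge2$.** $q^k$ dominates $q^{2k+1}$; and $q^{k+1}$ is dominated by $q^3$ if $k=2$ or $k\ge4$, and by $q^2$ if $k=3$. Dropping the leftover positive term, $M\succeq[k]p\succeq(1+q)p=Q$. With no harmful index present, $J_n\ge Q(n)\ge1$. Otherwise $I\ge1$ and $n\ge2k+Ik+\frac{I(I+1)}2\ge\frac{I^2}2+\frac{5I}2+4$, so
$$72M_n\ge3\big(\tfrac{I^2}2+\tfrac{5I}2+8\big)^2-36=0.75I^4+7.5I^3+42.75I^2+120I+156>72\beta(I).$$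

**Step 2: $k=1$.** Then $W=1+q$, $M=Q$, and $\gamma_1=4$, $\gamma_3=11$, $\gamma_5=22$.

- $n<4$: $J_n\ge Q(n)>0$.
- $4\le n\le10$: $H_n\le p_4(2)=2<3\le Q(n)$.
- $n=11$: the window of $i=1$ ended at $8$, so $H_n\le p_4(0)=1<9=Q(11)$.
- $12\le n\le21$: $H_n\le p_4(6)=9<11\le Q(n)$.
- $n\ge22$: $I\ge5$ and $n\ge\frac{I^2}2+\frac{3I}2+2$. So $72Q(n)\ge3(\frac{I^2}2+\frac{3I}2+6)^2-36=0.75I^4+4.5I^3+24.75I^2+54I+72$, and
$$72\big(Q(n)-\beta(I)\big)\ge0.75I^4+0.5I^3-5.25I^2-21I+9.5>0,$$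
because $0.75I^4\ge18.75I^2$ and $13.5I^2\ge67.5I$.

### 8.3. $s=-1$, that is $m=k-1$

Now $E=k-2$, the harmful $i$ are even, and $W=q+q^2+q^3+q^{k-1}-q^k-q^{2k}$. By (4) we may assume $n\ge k+1$. The term $i=0$ lives only at $n=k-2$, so if $I=0$ then $H_n=0$.

**Step 1: $k\ge3$.** For $k=3$, $W=q+2q^2-q^6$ leaves $q+q^2$. For $k\ge4$, $q$ dominates $q^k$ and $q^{k-1}$ dominates $q^{2k}$, leaving $q^2+q^3$. So $M\succeq[k]Q$ or $M\succeq q[k]Q$; as $Q$ is nondecreasing, $M\succeq q[k]Q$ in both cases. Hence $M_n\ge Q(n-1)+Q(n-2)+Q(n-3)\ge3Q(n-3)$. If $I=0$ or there is no $I$, then $J_n\ge Q(n-1)\ge1$. If $I\ge2$, then $n\ge k-2+I(k-1)+\frac{I(I+1)}2\ge1+\frac{I^2}2+\frac{5I}2$, and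
$$72M_n\ge9\big(\tfrac{I^2}2+\tfrac{5I}2+2\big)^2-108=2.25I^4+22.5I^3+74.25I^2+90I-72>72\beta(I).$$
The difference, $2.25I^4+18.5I^3+44.25I^2+15I-134.5$, is positive for $I\ge2$.

**Step 2: $k=2$.** $W=2q+q^3-q^4$ and $M=q^{-1}(1+q)pW=(2+q^2-q^3)Q\succeq2Q$. If $I=0$ or there is no $I$, then $J_n\ge2Q(n)>0$. If $I\ge2$, then $n\ge\frac{I^2}2+\frac{3I}2$, and $36\cdot2Q(n)\ge3(\frac{I^2}2+\frac{3I}2+4)^2-36=0.75I^4+4.5I^3+18.75I^2+36I+12$, so
$$36\big(2Q(n)-\beta(I)\big)\ge0.75I^4+2.5I^3+3.75I^2-1.5I-19.25>0\qquad(I\ge2).$$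

**Step 3: $k=1$, $m=0$.** This is the tight case of Section 2. Put $r=n+1\ge3$, $T_i=\frac{i(i+1)}2$, $\tilde M=(1+q^3)p$. Since $W=1+q^3$ and $\gamma_i=T_i-1$,
$$J_n=\tilde M(r)-\sum_{i\ge0}(-1)^iG_i(r-T_i).$$
By Section 6, $\tilde M(2j)=p_3(j)+p_3(j-3)$ and $\tilde M(2j+1)=2p_3(j-1)$. With (9),
$$\tilde M(r)\ge\frac{(r+3)^2-16}{24},\qquad \tilde M(3..13)=2,2,2,4,4,5,6,7,8,10,10 .\tag{15}$$
The harmful windows, in terms of $r$, are: $i=2$: $[3,11]$; $i=4$: $[10,26]$; $i=6$: $[21,45]$; $i=8$: $[36,68]$; and $i\ge10$ starts at $r\ge55$. ($i=0$ lives at $r=0$.)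

- $r=3,4$: $J_n\ge2-1>0$.
- $r=5$: $H_n=G_2(2)=2=\tilde M(5)$, so the harmful estimate alone gives only $0$. The helpful term $i=1$ contributes $G_1(4)=1$ (and $T_3=6>5$), so $J_n=2-2+1=1$.
- $r=6,7,8,9$: $J_n\ge4-2,\ 4-3,\ 5-2,\ 6-2$, all positive.
- $r=10,11$: $H_n=1+1=2<7\le\tilde M(r)$.
- $12\le r\le15$: $H_n\le p_4(5)=6<10\le\tilde M(r)$ (by (15); for $r=14,15$ the bound exceeds $11$).
- $r=16,17$: $H_n\le p_4(7)=11<\frac{345}{24}$.
- $18\le r\le20$: $H_n\le p_4(8)=15<\frac{425}{24}$.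
- $21\le r\le26$: overlap $\omega=26-21=5$, so $H_n\le p_4(5)+1=7<23$.
- $27\le r\le35$: $H_n\le p_4(12)=34<\frac{884}{24}$.
- $36\le r\le45$: $\omega=9$, so $H_n\le p_4(9)+1=19<62$.
- $46\le r\le54$: $H_n\le p_4(16)=64<99$.
- $r\ge55$: $I\ge10$ and $r\ge\frac{I(I+1)}2$, so $72\tilde M(r)\ge3\big((\frac{I^2}2+\frac I2+3)^2-16\big)=0.75I^4+1.5I^3+9.75I^2+9I-21$. This exceeds $72\beta(I)$: $0.75I^4\ge7.5I^3$; $(7.5+1.5-4)I^3\ge50I^2$; $(50+9.75-30)I^2\ge297I$; $(297+9-75)I>83.5$.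

This settles $m\ge k-1$.

## 9. The range $0\le m\le k-2$

Now $k\ge2$ and $\kappa\ge2$. Lemma 3 covers $n\le2k$, so let $n\ge2k+1$.

### 9.1. Windows in terms of $j$

Put $K=k+j$. Then $i=\kappa+j-2$ with $j\ge0$, $i$ is harmful if and only if $j$ is odd, and
$$\gamma_i=jk+\frac{j(j-3)}2+1-2\kappa.\tag{16}$$
*If $I$ corresponds to $j=1$, then $H_n=0$.* Indeed the window of $j=1$ is $[k-2\kappa,\ k+2\kappa-4]$. If $I$ corresponds to $j=1$, then $2k+1\le n<3k+1-2\kappa$ (the start for $j=3$), which forces $2\kappa<k$. Then $k+2\kappa-4<2k<n$, so this window has already ended.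

### 9.2. $k\ge4$

**Step 1: a quadratic lower bound for $M_n$.** Let $N=n+\kappa$. In $M=q^{-\kappa}[k]pW$ use $[k](q^m-q^{m+1})=q^m-q^{m+k}$ and $(1+q+q^2+q^3)p=p_3$:
$$M_n=\sum_{a=0}^{k-1}\big(p_3(N-a)-p(N-a+\kappa-1)-p(N-a-m-k-1)\big)+p(N-m)-p(N-m-k).$$
The last difference is $\ge0$ as $k\ge2$. Put $t=k-1-a$, $y=n+t$, $x=N-a=y+1-m\ge0$, $v=x+\kappa-1$. Then $x-m-k-1=v-2k$, which has the parity of $v$. By (10), and since $v+6-k=x-m+5$ and $v+3-k=x-m+2$,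
$$p(v)+p(v-2k)\le\frac{2(x-m+5)^2+2k^2+24}{48}\quad(v\text{ even}),$$
and the same with $2$ in place of $5$ for $v$ odd. Here we used $(X+k)^2+(X-k)^2=2X^2+2k^2$. Together with $p_3(x)\ge\frac{(x+3)^2-4}{12}$ and $x=y+1-m$, the $a$-th summand is at least
$$\tfrac1{24}\big(y^2+4y-24+8m-2m^2-k^2\big)\ (v\text{ even}),\qquad\tfrac1{24}\big(y^2+10y+3-4m-2m^2-k^2\big)\ (v\text{ odd}).$$
(For $v$ even, $24$ times the bound is $2(y+4-m)^2-8-(y+6-2m)^2-k^2-12$; for $v$ odd replace $y+6-2m$ by $y+3-2m$. Expand.) The second bracket exceeds the first by $6y+27-12m\ge6n+27-12m>0$. As $t$ varies, $v$ runs through $k$ consecutive integers, so at least $\lfloor k/2\rfloor$ of them are odd. Hence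
$$24M_n\ge\sum_{t=0}^{k-1}\big[(n+t)^2+4(n+t)-24+8m-2m^2-k^2\big]+\Big\lfloor\frac k2\Big\rfloor(6n+27-12m).\tag{17}$$

**Step 2: $M_n>\beta(\kappa+1)$ for all $n\ge2k+1$.** This handles the case that $I$ does not exist or corresponds to $j=1$ (then $H_n=0$), and the case $j=3$ (then $I=\kappa+1$). The right side of (17) increases with $n$. At $n=2k+1$ it equals
$$\tfrac{16}3k^3+\tfrac{25}2k^2-\tfrac{131}6k+k(8m-2m^2)+\lfloor\tfrac k2\rfloor(12k+33-12m),$$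
because
$$\sum_{t=0}^{k-1}\big[(2k+1+t)^2+4(2k+1+t)\big]=\sum_{t=0}^{k-1}(2k+3+t)^2-4k=\tfrac{19}3k^3+\tfrac{25}2k^2+\tfrac{37}6k-4k.$$
Let $D(m)$ be this minus $24\beta(\kappa+1)=\frac43(k-m+\frac72)^3$. Since $D''(m)=-4k-8(k-m+\frac72)<0$, $D$ is concave on $0\le m\le k-2$, and it is enough to check the endpoints.

At $m=0$: $D(0)=4k^3-\frac32k^2-\frac{425}6k-\frac{343}6+\lfloor\frac k2\rfloor(12k+33)$. For $k=4$ this is $-108.5+162>0$. For $k\ge5$ the polynomial part alone is positive: it exceeds $51$ at $k=5$, and its derivative $12k^2-3k-\frac{425}6$ is positive.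

At $m=k-2$: $k(8m-2m^2)=-2k^3+16k^2-24k$ and $\frac43(\frac{11}2)^3<221.9$, so $D(k-2)\ge\frac{10}3k^3+\frac{57}2k^2-\frac{275}6k-221.9$. This is about $264$ at $k=4$ and increasing.

**Step 3: $I$ corresponds to an odd $j\ge5$.** By (16), $n\ge\gamma_I=n_0+2m$ with $n_0=(j-2)k+\frac{j(j-3)}2+1$. In (17) drop the last term and use $t\ge0$:
$$24M_n\ge k\big[(n_0+2m)^2-2m^2+4n_0-24-k^2\big]\ge k\big[n_0^2+4n_0-24-k^2\big].$$
On the other side $\beta(I)=\frac{(\kappa+j+1/2)^3}{18}\le\frac{(k+j+1/2)^3}{18}$. So $M_n>\beta(I)$ follows from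
$$3k\big((n_0+2)^2-28-k^2\big)>4\big(k+j+\tfrac12\big)^3,\tag{18}$$
which we prove by induction on odd $j\ge5$.

For $j=5$, $n_0=3k+6$, and the left side minus the right side is
$$(24k^3+144k^2+108k)-(4k^3+66k^2+363k+665.5)=20k^3+78k^2-255k-665.5 .$$
This is $842.5$ at $k=4$, and increasing.

For $j\to j+2$ put $w=k+j\ge9$. Then $n_0$ grows by $2k+2j-1=2w-1$, and $n_0\ge w$ (as $j-2\ge3$ and $\frac{j(j-3)}2\ge j$). The left side of (18) grows by $3k(2w-1)(2n_0+2w+3)\ge12(2w-1)(4w+3)=96w^2+24w-36$. The right side grows by $24(w+\frac32)^2+8=24w^2+72w+62$, which is smaller for $w\ge9$. So (18) holds for all odd $j\ge5$.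

Hence $J_n>0$ for $k\ge4$.

### 9.3. $k=2$, $m=0$, $n\ge5$

$W=2+q^2-q^{-1}$ and $M=q^{-2}QW$, so by (11)
$$M_n=2Q(n+2)+Q(n)-Q(n+3)\ge\frac{2n^2+18n+39}{24}-\frac{11}6 .$$
Here $i=j$. The harmful $i$ are odd, with $\gamma_i=\frac{i^2+i-6}2$: the window of $i=1$ ends at $2$, and $\gamma_3=3$, $\gamma_5=12$, $\gamma_7=25$.

- $n=5,\dots,11$: $M_n=7,9,11,13,14,18,20$, and $H_n\le p_4(\min(n-3,15-n))=2,3,5,6,9,6,5$.
- $12\le n\le15$: $\omega=15-12=3$, so $H_n\le p_4(3)+1=4<20\le M_n$.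
- $16\le n\le24$: $H_n\le p_4(10)=23<33\le M_n$.
- $n\ge25$: $I\ge7$ and $n\ge\frac{I^2+I-6}2\ge\frac{I^2}2$. So $M_n\ge\frac{I^4}{48}+\frac{3I^2}8-0.21>\frac7{48}I^3>0.1389I^3\ge\frac1{18}(\frac{19}{14}I)^3\ge\beta(I)$, as $I+\frac52\le\frac{19}{14}I$.

### 9.4. $k=3$, $n\ge7$

Here $[3]p=R:=\frac1{(1-q)(1-q^2)(1-q^4)}=\frac{1+q}{(1-q^2)^2(1-q^4)}$, so $R(2b)=R(2b+1)=\lfloor\frac{(b+2)^2}4\rfloor$ for $b\ge-2$: the coefficient of $x^b$ in $\frac1{(1-x)^2(1-x^2)}$ is $(b+1)+(b-1)+(b-3)+\cdots$. Write $\lfloor\frac{(b+2)^2}4\rfloor=\frac{(b+2)^2-\varepsilon_b}4$ with $\varepsilon_b=1$ for odd $b$ and $0$ for even $b$, so $\varepsilon_b+\varepsilon_{b+1}=1$. Put $b=\lfloor n/2\rfloor$.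

**Step 1: $m=0$.** $W=2+q^2+q^3-q^{-2}-q^4$, so
$$M_n=2R(n+3)+R(n+1)+R(n)-R(n+5)-R(n-1).$$
For $n=2b$ the squares give $2(b+3)^2+2(b+2)^2-(b+4)^2-(b+1)^2=2b^2+10b+9$ and the $\varepsilon$'s give $-1$, so $M_n=\frac{(b+1)(b+4)}2$. For $n=2b+1$ the terms $R(n)$ and $R(n-1)$ cancel. The squares give $2(b+4)^2+(b+3)^2-(b+5)^2=2b^2+12b+16$ and the $\varepsilon$'s give $-2\varepsilon_b$, so $M_n=\frac{(b+2)(b+4)-\varepsilon_b}2$. In all cases
$$M_n\ge\frac{(b+1)(b+4)}2\ge\frac{(n+1)(n+7)}8 ,\tag{19}$$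
since $b\ge\frac{n-1}2$. Here $i=j+1$. The harmful $i$ are even, with $\gamma_i=\frac{(i-3)(i+4)}2$: the window of $i=2$ ends at $5$, and $\gamma_4=4$, $\gamma_6=15$.

For $7\le n\le14$: $H_n\le p_4(8)=15<17\le M_n$ ($M_7=17$, and $M_n\ge20$ for $n\ge8$).

For $n\ge15$: $I\ge6$, $n\ge\frac{I^2+I-12}2$, and by (19)
$$M_n\ge\frac{(I^2+I-10)(I^2+I+2)}{32}\ge\frac89\cdot\frac{I^4}{32}=\frac{I^4}{36}\ge\frac{I^3}6>0.158I^3\ge\frac1{18}\Big(\frac{17}{12}I\Big)^3\ge\beta(I).\tag{20}$$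
Here $I^2+I-10\ge\frac89I^2$ and $I+\frac52\le\frac{17}{12}I$ hold for $I\ge6$.

**Step 2: $m=1$.** $W=1+2q+q^3-q^{-1}-q^5$, so
$$M_n=R(n+2)+2R(n+1)+R(n-1)-R(n+3)-R(n-3).$$
For $n=2b$: $R(n+2)$ and $R(n+3)$ cancel. The squares give $2(b+2)^2+(b+1)^2-b^2=2b^2+10b+9$ and the $\varepsilon$'s give $-1$, so $M_n=\frac{(b+1)(b+4)}2$. For $n=2b+1$: $3(b+3)^2+(b+2)^2-(b+4)^2-(b+1)^2=2b^2+12b+14$ and the $\varepsilon$'s give $-2\varepsilon_{b+1}$, so $M_n=\frac{b^2+6b+6}2$ for even $b$ and $\frac{b^2+6b+7}2$ for odd $b$. So (19) holds again. Here $i=j$. The harmful $i$ are odd, with $\gamma_i=\frac{i^2+3i-6}2$: the window of $i=1$ ends at $3$, and $\gamma_3=6$, $\gamma_5=17$, $\gamma_7=32$.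

- $7\le n\le16$: $H_n\le p_4(6)=9<14\le M_n$.
- $17\le n\le31$: $H_n\le p_4(10)=23<54\le M_n$.
- $n\ge32$: $I\ge7$ and $n\ge\frac{I^2+3I-6}2\ge\frac{I^2+I-12}2$, so (20) applies.

Therefore $J^2_{k,n}(m)>0$ whenever $k\ge1$ and $|m|\le n+k$. With the vanishing, the boundary value and the necessity from Section 2, and the reduction of Section 3, this proves Theorem 1(a) and (b).

## 10. Quadratic growth of the coefficients

It remains to prove Theorem 1(c). Fix $k\ge1$ and, by symmetry, $m\ge0$.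

**Step 1: the main term.** From $p(2j)=p_3(j)$, $p(2j+1)=p_3(j-1)$ and (8), $p(n)=\frac{n^2}{48}+O(n)$. The Laurent polynomial $q^s[k]W$ takes at $q=1$ the value $k\cdot W(1)=k(4-1+1-1-1)=2k$. Hence $M_n=2k\cdot\frac{n^2}{48}+O(n)=\frac k{24}n^2+O(n)$.

**Step 2: the correction.** Let $I'$ be the largest index with $\gamma_{I'}\le n$. Lemma 4(a), applied to the harmful and to the helpful class, gives $|C_n|\le2p_4(2I')$. By (6), $\gamma_i$ grows quadratically in $i$, so $I'=O(\sqrt n)$. By (13), $p_4(2I')=O(I'^3)=O(n^{3/2})$. Therefore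
$$J^2_{k,n}(m)=M_n+C_n=\frac k{24}n^2+O_{k,m}(n^{3/2}).\qquad\square$$
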